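# Conjunctions in linear inferences

## Counting conjunctions in small implications

Take two formulas built from the same variables with $\land$ and $\lor$, each variable used exactly once in each formula, and suppose one implies the other. Since $\land$ is the stronger connective, a first guess is that passing from premise to conclusion loses $\land$'s. Let us count them.

- On one variable there is only $x\to x$, with count $0\to 0$.
- On two variables the formulas are $x\land y$ and $x\lor y$. The valid implications are the two identities ($1\to1$ and $0\to0$) and $x\land y\to x\lor y$ ($1\to 0$).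
- Switch, $\mathsf s:\ x\land(y\lor z)\to(x\land y)\lor z$, has count $1\to1$. It is valid: if $x$ holds and $y$ or $z$ holds, then $x\land y$ or $z$ holds.
- Medial, $\mathsf m:\ (w\land x)\lor(y\land z)\to(w\lor y)\land(x\lor z)$, has count $2\to1$. It is valid, since each disjunct of the premise makes both conjuncts of the conclusion true.
- $a\land(b\lor(c\lor d))\to a\lor(b\land(c\land d))$ is valid, because the premise gives $a$ and $a$ gives the conclusion. Its count is $1\to 2$.

So the guess fails twice. Switch keeps the count, although it is a genuine inference. The last example even raises the count, but for a cheap reason: $b,c,d$ play no part in it. If we forbid such idle variables, the repaired guess is that *the number of $\land$'s never goes up, and only switch keeps it constant.* This is true, and proving it is the aim of the lecture. First come the exact terms.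

## Linear inferences, triviality and the sets $M_n$

**Definition (linear inference).** A *linear formula* is built from variables with the binary connectives $\land,\lor$, each variable occurring at most once. A *linear inference* is a valid Boolean implication $\phi\to\psi$ between linear formulas on the same set of variables; it is an *$n$-variable* inference if this set has $n$ elements. The *dual* of $\phi\to\psi$ is $\overline\psi\to\overline\phi$, where $\overline\chi$ is $\chi$ with $\land$ and $\lor$ interchanged.

For example, the dual of switch is $(x\lor y)\land z\to x\lor(y\land z)$, which is switch again up to renaming and commutativity.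

**Definition (trivial).** $\phi\to\psi$ is *trivial* if for some variable $x$ the implication $\phi[\top/x]\to\psi[\bot/x]$ is valid. Otherwise it is *non-trivial*.

For example, $x\land y\to x\lor y$ is trivial: putting $\top$ for $x$ on the left and $\bot$ for $x$ on the right gives $y\to y$. The example $a\land(b\lor(c\lor d))\to a\lor(b\land(c\land d))$ is trivial through $b$: we get $a\to a\lor\bot$. On one or two variables, only the identities are non-trivial.

**Definition (minimal).** $\phi\to\psi$ is *minimal* if there is no linear formula $\chi$ on the same variables, distinct from $\phi$ and $\psi$ modulo associativity and commutativity (AC), with $\phi\to\chi$ and $\chi\to\psi$ both valid.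

For example, $x\land(y\land z)\to(x\land y)\lor z$ is not minimal, because $\chi=x\land(y\lor z)$ lies in between.

**Definition (derivable).** For a set $R$ of linear inferences, $\phi\to\psi$ is *derivable from $R$* if $\psi$ is obtained from $\phi$ by finitely many rewrite steps. Each step replaces, inside some context, a substitution instance of the premise of a rule in $R$ by the corresponding instance of its conclusion. Steps are taken modulo AC and the unit laws for $\top,\bot$.

For example, two switch steps give
$$(w\lor x)\land(y\lor z)\ \to\ w\lor\big(x\land(y\lor z)\big)\ \to\ w\lor\big((x\land y)\lor z\big).\tag{1}$$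
The first step moves $A=y\lor z$ onto $x$. The second is switch inside the context $w\lor[\ ]$. The implication from the first formula to the last, which is derivable from $\{\mathsf s\}$, will be our running example.

**Definition (the sets $M_n$).** $M_n$ is the set of $n$-variable linear inferences, up to renaming and AC, that are valid, non-trivial and minimal, and that are not derivable from $M_{<n}=\bigcup_{k<n}M_k$. Put $M_{>3}=\bigcup_{n>3}M_n$.

We take the following facts as known. $M_{<8}=\{\mathsf s,\mathsf m\}$, where $\mathsf s$ is the unique element of $M_3$ and $\mathsf m$ the unique element of $M_4$. Moreover $M_8$ has four elements and $M_9$ has ten (five dual pairs), and each of these has strictly more $\land$'s in its premise than in its conclusion. Anupam Das and Alex Rice, "Enumerating Independent Linear Inferences", arXiv:2111.05209 (2021), ask whether each inference in $M_{>3}$ decreases the number of $\land$'s.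

**Conventions.** From now on $\phi,\psi$ are unit-free linear formulas on a finite variable set $V$ with $|V|=n\ge1$, viewed as binary trees with leaf set $V$; each inner node has a child $0$ and a child $1$. $O(\chi)$ and $\Lambda(\chi)$ are the sets of $\lor$-nodes and $\land$-nodes of $\chi$, and $o(\chi)=|O(\chi)|$, $a(\chi)=|\Lambda(\chi)|$. A binary tree with $n$ leaves has $n-1$ inner nodes, so
$$a(\chi)+o(\chi)=n-1.\tag{2}$$
A *switch step* is a rewrite $K[A\land(B\lor C)]\to K[(A\land B)\lor C]$ with $A,B,C$ unit-free, modulo AC, where $K[\ ]$ is a context. It is in particular a rewrite step by $\mathsf s$ in the sense above.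

**Theorem 1.** Let $\phi\to\psi$ be valid and non-trivial. Then

1. $a(\psi)\le a(\phi)$;
2. $a(\psi)=a(\phi)$ if and only if $\psi$ is obtained from $\phi$ by finitely many (possibly zero) switch steps.

**Corollary 2.** For every $n>3$ and every $\phi\to\psi$ in $M_n$, the conclusion $\psi$ has strictly fewer occurrences of $\land$ than $\phi$.

**Proof of Corollary 2 from Theorem 1.** Elements of $M_n$ are valid and non-trivial, so $a(\psi)\le a(\phi)$. If equality held, part 2 would make $\phi\to\psi$ derivable from $\mathsf s\in M_3\subseteq M_{<n}$, which the definition of $M_n$ forbids. $\square$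

Minimality was not used. The rest of the lecture proves Theorem 1, and then determines how large the decrease can be.

## Where induction along derivations stops

A sensible person tries this first. A switch step keeps $a$. A unit-free medial step $K[(A\land B)\lor(C\land D)]\to K[(A\lor C)\land(B\lor D)]$ lowers $a$ by one. So if every valid non-trivial inference were a chain of such steps, part 1 would be immediate. The plan stops at $n=8$: the four elements of $M_8$ are, by definition, not derivable from $M_{<8}=\{\mathsf s,\mathsf m\}$. An induction over derivations would need to know how the new rules in each $M_n$ behave, and that is exactly what is asked. We need an argument that looks at $\phi$ and $\psi$ directly.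

By (2), $a(\psi)\le a(\phi)$ says the same as
$$n\ \ge\ o(\phi)+a(\psi)+1 .\tag{3}$$
So we must show that there are more variables than nodes in a certain set: the $\lor$-nodes of the premise together with the $\land$-nodes of the conclusion. These are the nodes at which one makes a choice, when one makes $\phi$ true or $\psi$ false.

## Choices at $\lor$ and $\land$ as covers of a cube

To make $\phi$ true economically, choose a child at each $\lor$. To make $\psi$ false economically, choose a child at each $\land$. Let
$$P=O(\phi)\sqcup\Lambda(\psi),\qquad |P|=o(\phi)+a(\psi).$$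
For $\sigma\in\{0,1\}^{O(\phi)}$ let $S_\sigma$ be the set of variables $x$ such that at every $\lor$-ancestor $p$ of $x$ in $\phi$, $x$ is below child $\sigma(p)$. For $\tau\in\{0,1\}^{\Lambda(\psi)}$ let $T_\tau$ be the set of $x$ such that at every $\land$-ancestor $q$ of $x$ in $\psi$, $x$ is below child $\tau(q)$. Identify an assignment with its set $A\subseteq V$ of true variables.

**Lemma 3.** $\phi(A)=1$ iff $S_\sigma\subseteq A$ for some $\sigma$. And $\psi(A)=0$ iff $T_\tau\cap A=\emptyset$ for some $\tau$.

**Proof.** Induction on $\phi$. For a leaf $x$ there is only the empty $\sigma$, with $S_\sigma=\{x\}$, and $\phi(A)=1$ iff $x\in A$. If the root is a $\lor$, then $S_\sigma$ is the corresponding set of the chosen child (the choices in the other child play no role), so some $S_\sigma$ lies in $A$ iff this holds for one of the children, i.e. iff one of the children is true. If the root is an $\land$, then $S_\sigma$ is the union of the sets of both children, whose choices are independent; so some $S_\sigma$ lies in $A$ iff both children are true. The second claim is dual: exchange $\land$ with $\lor$ and true with false. $\square$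

Now record, for each variable, which choices keep it alive:
$$D_x=\{(p,i): p\in O(\phi),\ x\text{ below child }i\text{ of }p\text{ in }\phi\}\cup\{(q,i): q\in\Lambda(\psi),\ x\text{ below child }i\text{ of }q\text{ in }\psi\}.$$

**Definition (covers).** A *partial assignment* on a finite set $P$ is a set of pairs $(p,i)$, $p\in P$, $i\in\{0,1\}$, with at most one pair per $p$. A total assignment $\alpha\in\{0,1\}^P$ is regarded as the set of pairs $(p,\alpha(p))$. A finite family $(D_x)_{x\in V}$ of partial assignments on $P$ is a *cover* if every $\alpha\in\{0,1\}^P$ contains some $D_x$. It is an *irredundant cover* if moreover for each $x$ some $\alpha$ contains $D_x$ and no other member. Write $\mathrm{var}(D_x)$ for the set of $p$ mentioned in $D_x$, and $\mathrm{var}(X)=\bigcup_{x\in X}\mathrm{var}(D_x)$.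

Geometrically, $D_x$ is a subcube of $\{0,1\}^P$: the set of all $\alpha\supseteq D_x$. If one reads $D_x$ as the clause falsified exactly by the $\alpha\supseteq D_x$, then a cover is an unsatisfiable clause set and an irredundant cover is a minimally unsatisfiable one.

**Example: switch.** Let $p$ be the $\lor$ of $x\land(y\lor z)$ (child $0$: $y$, child $1$: $z$) and $q$ the $\land$ of $(x\land y)\lor z$ (child $0$: $x$, child $1$: $y$). Then
$$D_x=\{(q,0)\},\quad D_y=\{(p,0),(q,1)\},\quad D_z=\{(p,1)\}.$$
At $(p,q)=(0,0),(0,1),(1,1)$ the only members contained are $D_x,D_y,D_z$ respectively; at $(1,0)$ both $D_x$ and $D_z$ are. This is an irredundant cover, with $n=3=|P|+1$.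

**Example: medial.** With $p$ the $\lor$ of $(w\land x)\lor(y\land z)$ and $q$ the $\land$ of $(w\lor y)\land(x\lor z)$,
$$D_w=\{(p,0),(q,0)\},\ D_x=\{(p,0),(q,1)\},\ D_y=\{(p,1),(q,0)\},\ D_z=\{(p,1),(q,1)\}.$$
Each of the four points of the cube is covered by exactly one variable. Here $n=4=|P|+2$.

**Lemma 4.** $\phi\to\psi$ is valid and non-trivial iff $(D_x)_{x\in V}$ is an irredundant cover of $\{0,1\}^P$. All $p\in P$ are mentioned in it.

**Proof.** By the definitions,
$$D_x\subseteq\sigma\cup\tau\quad\text{iff}\quad x\in S_\sigma\cap T_\tau,\tag{4}$$
and every $\alpha\in\{0,1\}^P$ is $\sigma\cup\tau$ for a unique pair.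

**Validity.** By Lemma 3, $\phi\to\psi$ is invalid iff there are $A,\sigma,\tau$ with $S_\sigma\subseteq A$ and $T_\tau\cap A=\emptyset$. This happens iff $S_\sigma\cap T_\tau=\emptyset$ for some $\sigma,\tau$ (given the latter, take $A=S_\sigma$). By (4) this says that some $\alpha$ contains no $D_x$. So validity means cover.

**Non-triviality.** Since $\phi[\top/x]$ at $A$ is $\phi(A\cup\{x\})$ and $\psi[\bot/x]$ at $A$ is $\psi(A\setminus\{x\})$, the implication $\phi[\top/x]\to\psi[\bot/x]$ is invalid iff there are $A,\sigma,\tau$ with $S_\sigma\subseteq A\cup\{x\}$ and $T_\tau\cap(A\setminus\{x\})=\emptyset$. Such an $A$ exists for given $\sigma,\tau$ iff $S_\sigma\cap T_\tau\subseteq\{x\}$. Indeed, if $S_\sigma\cap T_\tau\subseteq\{x\}$, take $A=S_\sigma$. Conversely, any $y\ne x$ in $S_\sigma\cap T_\tau$ would lie in $A\setminus\{x\}$ and in $T_\tau$. If $\phi\to\psi$ is valid, $S_\sigma\cap T_\tau$ is never empty, so the condition reads $S_\sigma\cap T_\tau=\{x\}$ for some $\sigma,\tau$. By (4) this says that some $\alpha$ contains $D_x$ and no other member. So, given validity, non-triviality means irredundancy.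

Each node in $P$ has leaves below it, so it is mentioned. $\square$

From (2),
$$a(\phi)-a(\psi)=\big(n-1-o(\phi)\big)-a(\psi)=|V|-|P|-1.\tag{5}$$
In clause language, the loss of $\land$'s is the deficiency (number of clauses minus number of variables) minus one.

## Tarsi's lemma and the inequality $a(\psi)\le a(\phi)$

We want $|V|\ge|P|+1$. Counting volume is tempting: $D_x$ lies in $2^{|P|-|D_x|}$ of the $2^{|P|}$ points, so a cover satisfies $\sum_x2^{-|D_x|}\ge1$. But this uses only the cover property, and for covers the wanted bound is false. In the trivial inference $a\land(b\lor(c\lor d))\to a\lor(b\land(c\land d))$ we have $D_a=\emptyset$, $|P|=2+2=4$ and $|V|=4$. Irredundancy has to enter.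

Here is a better attempt. Suppose $|V|\le|P|$. Try to give each $y\in V$ a private element $p_y\in\mathrm{var}(D_y)$, and let $\alpha$ take at each $p_y$ the value opposite to the one in $D_y$. Then $\alpha$ contains no member, contradicting the cover property. Recall Hall's theorem: finite sets $(F_y)_{y\in W}$, $W$ finite, have an injective choice $p_y\in F_y$ iff $|Y|\le|\bigcup_{y\in Y}F_y|$ for all $Y\subseteq W$. So the attempt stops at any $X$ with $|X|>|\mathrm{var}(X)|$. The way past is to take the worst such $X$, spoil its members by irredundancy, and apply Hall to the rest.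

**Lemma 5 (Tarsi's lemma).** Let $(D_x)_{x\in V}$ be an irredundant cover on $P$ mentioning all of $P$.

(a) For every $X\subsetneq V$: $|X|-|\mathrm{var}(X)|<|V|-|P|$. In particular $|V|\ge|P|+1$.

(b) Each $p\in P$ is mentioned with both values.

**Proof of (a).** Let $X\subseteq V$ maximize $|X|-|\mathrm{var}(X)|$, and suppose $X\ne V$. Pick $y_0\in V\setminus X$. By irredundancy at $y_0$ there is $\alpha_0$ containing no $D_x$ with $x\in X$. For $Y\subseteq V\setminus X$, maximality of $X$ gives
$$|X|+|Y|-|\mathrm{var}(X)\cup\mathrm{var}(Y)|\le|X|-|\mathrm{var}(X)|,\quad\text{i.e.}\quad|Y|\le|\mathrm{var}(Y)\setminus\mathrm{var}(X)|.$$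
This is Hall's condition for the sets $\mathrm{var}(D_y)\setminus\mathrm{var}(X)$, $y\in V\setminus X$. So there is an injection $y\mapsto p_y\in\mathrm{var}(D_y)\setminus\mathrm{var}(X)$ on $V\setminus X$. Let $\alpha$ agree with $\alpha_0$ on $\mathrm{var}(X)$, give each $p_y$ the value opposite to the one in $D_y$, and be arbitrary elsewhere. For $x\in X$, whether $D_x\subseteq\alpha$ depends only on $\alpha$ on $\mathrm{var}(X)$, so $D_x\not\subseteq\alpha$. For $y\in V\setminus X$, $D_y\not\subseteq\alpha$ because of $p_y$. This contradicts the cover property. Hence $V$ is the unique maximizer, and its value is $|V|-|P|$ because all of $P$ is mentioned. Finally $V\neq\emptyset$, since a cover has at least one member, so $X=\emptyset$ is allowed and gives $0<|V|-|P|$.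

**Proof of (b).** Suppose $p$ is mentioned only with value $i$, say in $D_y$. Let $\alpha$ contain $D_y$ and no other member; so $\alpha(p)=i$. Flip $\alpha$ at $p$ to get $\alpha'$. Some $D_x\subseteq\alpha'$. It does not contain $(p,i)$, and no member contains $(p,1-i)$, so $D_x$ does not mention $p$. Hence $D_x\subseteq\alpha$, so $x=y$. But $D_y$ mentions $p$, a contradiction. $\square$

**Proof of Theorem 1, part 1.** By Lemmas 4 and 5(a), $|V|-|P|-1\ge0$. By (5) this is $a(\phi)-a(\psi)\ge0$. $\square$

## Covers with $|V|=|P|+1$ come from binary trees

Now let $a(\phi)=a(\psi)$, so $|V|=|P|+1$ by (5). These are the numbers of leaves and inner nodes of a binary tree. This suggests looking for one formula $\theta$ on $V$ whose inner nodes are exactly the elements of $P$: its $\lor$'s are the $\lor$'s of $\phi$, its $\land$'s are the $\land$'s of $\psi$. If the tree of $\theta$ respects all the pairs in the $D_x$, we can hope that $\phi$ turns into $\theta$ and $\theta$ into $\psi$ by switches. For medial no such tree exists already by the numbers, since $4\ne2+1$.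

**The running example.** Let $\phi=(w\lor x)\land(y\lor z)$ and $\psi=(w\lor(x\land y))\lor z$. Let $p$ be the first $\lor$ of $\phi$ ($w\mid x$), $r$ the second ($y\mid z$), and $q$ the $\land$ of $\psi$ ($x\mid y$). Then
$$D_w=\{(p,0)\},\quad D_x=\{(p,1),(q,0)\},\quad D_y=\{(r,0),(q,1)\},\quad D_z=\{(r,1)\},$$
and $|V|=4=|P|+1$. It is a cover: points with $p=0$ contain $D_w$, points with $r=1$ contain $D_z$, and the points $(p,r,q)=(1,0,0)$ and $(1,0,1)$ contain $D_x$ and $D_y$. It is irredundant: the points $(0,0,0),(1,0,0),(1,0,1),(1,1,1)$ contain only $D_w,D_x,D_y,D_z$ respectively.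

The obvious induction splits the cube at one coordinate and treats the two halves. Splitting at $p$, in the half $p=0$ the members that survive are $w,y,z$, and $D_w$ becomes $\emptyset$. It covers the half alone, so $y$ and $z$ are redundant there, and Lemma 5 no longer applies to the half. The way past is to enlarge the $D_x$ as far as the cover property allows before splitting. Here we may add $(r,0)$ to $D_w$ and $D_x$ (points with $r=1$ still contain $D_z$) and then $(p,1)$ to $D_y$ (points with $p=0,r=0$ contain the enlarged $D_w$), giving
$$D_w=\{(p,0),(r,0)\},\ D_x=\{(p,1),(r,0),(q,0)\},\ D_y=\{(p,1),(r,0),(q,1)\},\ D_z=\{(r,1)\}.$$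
The subcubes are now disjoint, of volumes $\tfrac14,\tfrac18,\tfrac18,\tfrac12$ with sum $1$, so no further enlargement is possible. Now $q$ is mentioned only twice, by $x$ and $y$ with opposite values. So $x$ and $y$ can be siblings under a node $q$. Merging them into one leaf $u$ with $D_u=\{(p,1),(r,0)\}$ makes $w,u$ siblings under $p$. Merging those leaves $\{(r,0)\}$ and $\{(r,1)\}$, siblings under $r$. The tree is $r\big(p(w,q(x,y)),z\big)$. The lemma says that this always works.

**Lemma 6.** Let $(D_x)_{x\in V}$ be an irredundant cover on $P$ mentioning all of $P$, with $|V|=|P|+1$. Then there is a binary tree $\mathcal T$ (each inner node having a child $0$ and a child $1$) with leaf set $V$ and inner node set $P$ such that, whenever $(p,i)\in D_x$, the leaf $x$ is below child $i$ of $p$ in $\mathcal T$.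

**Proof.** Induction on $|P|$. If $P=\emptyset$ then $|V|=1$ and $\mathcal T$ is one leaf. Let $|P|\ge1$.

**Step 1: saturation.** The purpose is to make splitting preserve irredundancy. Among all covers $(D_x^*)_{x\in V}$ by partial assignments on $P$ with $D_x\subseteq D_x^*$ for all $x$, choose one with $\sum_x|D_x^*|$ maximal; there are finitely many, and $D$ itself is one. It is irredundant: for each $x$ there is $\alpha$ containing no $D_y$ with $y\ne x$, hence no $D_y^*$ with $y\ne x$, and hence containing $D_x^*$, because $D^*$ is a cover. It mentions all of $P$ since $D$ does. A tree for $D^*$ is a tree for $D$. So we replace $D$ by $D^*$ and write $D$ from now on. Then no member of $D$ can be enlarged without destroying the cover property.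

**Step 2: splitting.** We show that both halves at any coordinate are irredundant covers. Let $p\in P$. For $i\in\{0,1\}$ put
$$V_i=\{x:(p,1-i)\notin D_x\},\qquad E_x^i=D_x\setminus\{(p,i)\}\quad(x\in V_i).$$
Claim: $(E_x^i)_{x\in V_i}$ is an irredundant cover on $P\setminus\{p\}$. It is a cover: each $\beta\in\{0,1\}^{P\setminus\{p\}}$, extended by $p\mapsto i$, contains some $D_x$; necessarily $x\in V_i$, and $E^i_x\subseteq\beta$. Suppose it remains a cover without some $y\in V_i$. Then every $\alpha$ with $\alpha(p)=i$ contains some $D_x$ with $x\ne y$: restrict $\alpha$ to $P\setminus\{p\}$, find $E_x^i$ inside with $x\in V_i\setminus\{y\}$, and note $D_x\subseteq E^i_x\cup\{(p,i)\}$. As $y\in V_i$, there are two cases.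

* If $(p,i)\in D_y$: every $\alpha$ with $\alpha(p)=1-i$ contains some $D_x$, and $x\ne y$. So every $\alpha$ contains a member other than $D_y$, against irredundancy at $y$.
* If $p\notin\mathrm{var}(D_y)$: replace $D_y$ by $D_y\cup\{(p,1-i)\}$. We still have a cover: for $\alpha(p)=i$ use some $x\ne y$, and for $\alpha(p)=1-i$ nothing changed. This contradicts the maximality in Step 1.

Hence no $y\in V_i$ can be dropped, so for each $y\in V_i$ some $\beta$ contains no $E_x^i$ with $x\in V_i\setminus\{y\}$, and then contains $E_y^i$ because we have a cover. The claim is proved.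

**Step 3: counting.** We compare the two halves with the whole. Let $A_i$ be the set of elements of $P\setminus\{p\}$ mentioned in $E^i$, and let $R=V_0\cap V_1$, the set of $x$ with $p\notin\mathrm{var}(D_x)$. No $D_x$ contains both $(p,0)$ and $(p,1)$, so $V_0\cup V_1=V$. Each $q\in P\setminus\{p\}$ is mentioned by some $D_x$, and $x$ is in $V_0$ or $V_1$, so $A_0\cup A_1=P\setminus\{p\}$. The family $E^i$ mentions only $A_i$, so by Step 2 it is an irredundant cover on $A_i$ mentioning all of $A_i$. Lemma 5(a) gives $|V_i|\ge|A_i|+1$. Adding,
$$|V|+|R|=|V_0|+|V_1|\ge|A_0|+|A_1|+2=(|P|-1)+|A_0\cap A_1|+2=|V|+|A_0\cap A_1|,$$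
where the last equality uses $|V|=|P|+1$. So $|R|\ge|A_0\cap A_1|$. On the other side, $\mathrm{var}(R)\subseteq A_0\cap A_1$, because members of $R$ belong to both halves and do not mention $p$. And $R\ne V$, because $p$ is mentioned, so Lemma 5(a) gives $|R|-|\mathrm{var}(R)|<|V|-|P|=1$, i.e. $|R|\le|\mathrm{var}(R)|$. Together
$$|R|\ge|A_0\cap A_1|\ge|\mathrm{var}(R)|\ge|R|,\quad\text{so}\quad|R|=|A_0\cap A_1|.\tag{6}$$

**Step 4: a coordinate mentioned exactly twice.** So far $p$ was arbitrary. Now choose $p$ mentioned by the least number of members. Suppose $q\in A_0\setminus A_1$. Any $x$ with $q\in\mathrm{var}(D_x)$ is not in $V_1$ (otherwise $q\in A_1$), so $(p,0)\in D_x$. By Lemma 5(b), $p$ is also mentioned with value $1$. So $q$ is mentioned by strictly fewer members than $p$, contradicting the choice of $p$. By symmetry $A_1\setminus A_0=\emptyset$ too. Hence $A_0=A_1=P\setminus\{p\}$, and (6) gives $|R|=|P|-1=|V|-2$. So exactly two members mention $p$, and by Lemma 5(b) once with each value: $(p,0)\in D_y$ and $(p,1)\in D_z$. Put $B=D_y\setminus\{(p,0)\}$ and $C=D_z\setminus\{(p,1)\}$.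

**Step 5: $B\cup C$ is a partial assignment.** This is needed in order to merge $y$ and $z$. If it is not, no assignment contains both $B$ and $C$. By irredundancy at $y$ let $\alpha$ contain no $D_x$ with $x\ne y$. If $B\not\subseteq\alpha$, reset $\alpha(p):=0$; otherwise $C\not\subseteq\alpha$, and reset $\alpha(p):=1$. In the first case $D_y$ fails at $B$ and $D_z$ fails at $p$. In the second, $D_z$ fails at $C$ and $D_y$ fails at $p$. The other $D_x$ do not mention $p$, so they are still not contained. The result contains no member, contradicting the cover property.

**Step 6: merging $y$ and $z$.** We pass to a smaller family of the same kind. Let $V''=(V\setminus\{y,z\})\cup\{u\}$ with $D_u=B\cup C$, on $P\setminus\{p\}$; the other members do not mention $p$.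

* It is a cover: suppose $\beta$ contains no $D_x$ with $x\in V\setminus\{y,z\}$. Then $\beta\cup\{(p,0)\}$ must contain $D_y$ and $\beta\cup\{(p,1)\}$ must contain $D_z$. So $B\cup C\subseteq\beta$.
* It is irredundant at $u$: take $\alpha$ containing only $D_y$, restricted to $P\setminus\{p\}$. No $D_x$ with $x\in V\setminus\{y,z\}$ is contained in it, so $D_u$ is, by the cover property just shown.
* It is irredundant at $x\in V\setminus\{y,z\}$: take $\alpha$ containing only $D_x$. If $\alpha(p)=0$, then $D_y\not\subseteq\alpha$ forces $B\not\subseteq\alpha$. If $\alpha(p)=1$, then $D_z\not\subseteq\alpha$ forces $C\not\subseteq\alpha$. In either case $D_u\not\subseteq\alpha$, so the restriction of $\alpha$ to $P\setminus\{p\}$ contains $D_x$ and no other member of the new family.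

All of $P\setminus\{p\}$ is mentioned, and $|V''|=|V|-1=|P\setminus\{p\}|+1$. By induction there is a tree for this family. Replace its leaf $u$ by an inner node $p$ with child $0$ the leaf $y$ and child $1$ the leaf $z$. The pairs in $B$ and $C$ are respected because $u$ respected $B\cup C$; the pairs $(p,0)\in D_y$ and $(p,1)\in D_z$ are respected by construction; the other members are untouched. $\square$

## From the tree to switch steps

For a node $p$ of a formula $\chi$ let $L_i^\chi(p)$ be the set of leaves below its child $i$. The tree gives a formula $\theta$ in which the leaf sets at the $\lor$'s of $\phi$ have only grown. The next lemma says that this growth is achieved by switches.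

**Lemma 7.** Let $\phi,\theta$ be linear formulas on $V$ and let $p\mapsto p^*$ be a bijection $O(\phi)\to O(\theta)$ with $L_i^\phi(p)\subseteq L_i^\theta(p^*)$ for $i=0,1$. Then $\theta$ is obtained from $\phi$ by switch steps.

**Proof.** Induction on $|V|$; for $|V|=1$ there is nothing to do. Below, formulas are rearranged by AC only at $\land$'s, which changes neither the $\lor$-nodes nor the leaf sets of their children, or at a top $\lor$, by commutativity. We use throughout that if $r\in O(\phi)$, then all leaves below $r$ in $\phi$ lie below $r^*$ in $\theta$.

**Case 1: $\theta=\theta_0\lor\theta_1$.** We bring the right $\lor$ of $\phi$ to the top. Let $p\in O(\phi)$ be the node with $p^*$ the root of $\theta$.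

No $\lor$-node $r$ lies properly above $p$ in $\phi$. Otherwise all leaves below $p$ lie below $r^*$, and since $r^*\ne p^*$, the node $r^*$ lies inside $\theta_0$ or inside $\theta_1$. So all leaves below $p$ are in one $\theta_i$. But $\emptyset\ne L_i^\phi(p)\subseteq\mathrm{leaves}(\theta_i)$ for both $i$, a contradiction.

So all ancestors of $p$ are $\land$'s, and modulo AC
$$\phi=A_1\land\dots\land A_k\land(B_0\lor B_1)\qquad(k\ge0),$$
where $p$ is the displayed $\lor$ and each $A_j$ is a variable or has a $\lor$-node $r_j$ as root. In the latter case all leaves of $A_j$ lie below $r_j^*\ne p^*$. So in all cases the leaves of $A_j$ lie inside a single $\theta_i$. Let $J_i$ be the set of $j$ for which it is $\theta_i$. Use $k$ switch steps, each moving one $A_j$ to its side: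
$$A_j\land(X_0\lor X_1)\to(A_j\land X_0)\lor X_1\quad\text{or, by commutativity,}\quad A_j\land(X_0\lor X_1)\to X_0\lor(A_j\land X_1),$$
the remaining $A$'s being the context. The result is $\phi_0\lor\phi_1$ with $\phi_i=B_i\land\bigwedge_{j\in J_i}A_j$. Here $\mathrm{leaves}(B_i)=L_i^\phi(p)\subseteq\mathrm{leaves}(\theta_i)$, so $\mathrm{leaves}(\phi_i)\subseteq\mathrm{leaves}(\theta_i)$. Both pairs of leaf sets partition $V$, so equality holds for both $i$.

If $r\in O(\phi_i)$, then $r\ne p$, so $r^*$ lies in $\theta_0$ or $\theta_1$; it has a leaf of $\phi_i$ below it, so $r^*\in O(\theta_i)$. Since $*$ is a bijection from $O(\phi)\setminus\{p\}=O(\phi_0)\sqcup O(\phi_1)$ to $O(\theta_0)\sqcup O(\theta_1)$, it restricts to bijections $O(\phi_i)\to O(\theta_i)$. The leaf sets at these nodes are unchanged, so the hypothesis holds. Induction applies to $\phi_0,\theta_0$ and to $\phi_1,\theta_1$, and the steps are carried out inside $\phi_0\lor\phi_1$.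

**Case 2: $\theta=\theta_1\land\dots\land\theta_k$** modulo AC, $k\ge2$, each $\theta_j$ a variable or with root $\lor$. Here no switch is needed at the top; we only regroup. If the root of $\phi$ were a $\lor$-node $r$, all of $V$ would lie below $r^*$, which is inside one $\theta_j$; this is impossible as $k\ge2$. So modulo AC $\phi=A_1\land\dots\land A_m$ with each $A_l$ a variable or with root $\lor$. As before, the leaves of each $A_l$ lie in a single $\theta_j$. Group the $A_l$ accordingly. The leaves of the $j$-th group lie in $\mathrm{leaves}(\theta_j)$, and the groups together exhaust $V$, so the $j$-th group has exactly the leaves of $\theta_j$; in particular it is not empty. Let $\phi_j$ be the conjunction of the $j$-th group. Then $\phi=\phi_1\land\dots\land\phi_k$ modulo AC, with $\mathrm{leaves}(\phi_j)=\mathrm{leaves}(\theta_j)$. If $r\in O(\phi_j)$, then $r^*$ lies in some $\theta_{j'}$ and has a leaf of $\phi_j$ below it, so $j'=j$. So $*$ restricts to bijections $O(\phi_j)\to O(\theta_j)$, and induction applies to each $j$. $\square$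

In the running example the tree $r\big(p(w,q(x,y)),z\big)$ gives $\theta=(w\lor(x\land y))\lor z$. The $\lor$ of $\phi=(w\lor x)\land(y\lor z)$ matching the root is $r$, and $A_1=w\lor x$ has its leaves on side $0$ of $\theta$. So the first step is $\phi\to\big((w\lor x)\land y\big)\lor z$. Inside the left disjunct the matching node is $p$, and $y$ belongs on side $1$, which gives $\big(w\lor(x\land y)\big)\lor z=\theta$. Here $\theta=\psi$ already.

**Proof of Theorem 1, part 2.** A switch step preserves the number of $\land$'s, which gives "if".

For "only if", let $a(\phi)=a(\psi)$. By (5), $|V|=|P|+1$, so Lemmas 4 and 6 give a tree $\mathcal T$ for the family $(D_x)$.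

**Step 1: the middle formula.** Let $\theta$ be the linear formula on $V$ obtained from $\mathcal T$ by labeling the inner nodes in $O(\phi)$ by $\lor$ and those in $\Lambda(\psi)$ by $\land$. If $x\in L_i^\phi(p)$ with $p\in O(\phi)$, then $(p,i)\in D_x$, so $x$ is below child $i$ of $p$ in $\mathcal T$; likewise for $\psi$. Thus
$$L_i^\phi(p)\subseteq L_i^\theta(p)\ \ (p\in O(\phi)=O(\theta)),\qquad L_i^\psi(q)\subseteq L_i^\theta(q)\ \ (q\in\Lambda(\psi)=\Lambda(\theta)).$$

**Step 2: from $\phi$ to $\theta$.** By Lemma 7 with $p^*=p$, $\theta$ is obtained from $\phi$ by switch steps.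

**Step 3: from $\theta$ to $\psi$, by duality.** Since $O(\overline\psi)=\Lambda(\psi)$ and $O(\overline\theta)=\Lambda(\theta)$ with the same leaf sets, Lemma 7 also shows that $\overline\theta$ is obtained from $\overline\psi$ by switch steps. The dual of a switch step $A\land(B\lor C)\to(A\land B)\lor C$ is $(\overline A\lor\overline B)\land\overline C\to\overline A\lor(\overline B\land\overline C)$, that is, modulo commutativity,
$$\overline C\land(\overline B\lor\overline A)\to(\overline C\land\overline B)\lor\overline A,$$
again a switch step; a context $K$ becomes $\overline K$. Dualizing the chain from $\overline\psi$ to $\overline\theta$ reverses it, so $\psi$ is obtained from $\theta$ by switch steps. Hence $\phi\to\cdots\to\theta\to\cdots\to\psi$ by switch steps. $\square$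

This proves Theorem 1, and with it Corollary 2: the answer to the question is yes.

## The exact range of the decrease

Tarsi's lemma bounds $n$ from below in terms of $o(\phi)$ and $a(\psi)$. There is also an upper bound, and everything in between occurs.

**Theorem 8.** Let $\phi\to\psi$ be valid and non-trivial on $n$ variables. Put $o=o(\phi)$, $a=a(\psi)$, $d=a(\phi)-a(\psi)=n-1-o-a$. Then
$$o+a+1\le n\le(o+1)(a+1),\qquad\text{equivalently}\qquad 0\le d\le oa.$$
Conversely, every triple of integers $(n,o,a)$ with $o,a\ge0$ and $o+a+1\le n\le(o+1)(a+1)$ is realized by a valid non-trivial inference. Consequently, for each $n\ge1$ the set of possible values of $d$ is exactly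
$$\{0,1,\dots,\,n+1-\lceil2\sqrt n\,\rceil\},$$
and $d=0$ exactly for the inferences (among the valid non-trivial ones) derivable by switch steps alone. For $M_{>3}$ the bound $d\ge1$ is sharp (medial).

For $n\le3$ the set is $\{0\}$, for $n=4$ it is $\{0,1\}$, and for $n=9$ it is $\{0,\dots,4\}$.

**Proof.** The lower bound on $n$ is Theorem 1, part 1, in the form (3). The two forms are equivalent, as $d=n-1-o-a$ and $(o+1)(a+1)-1-o-a=oa$.

**Step 1: the upper bound.** The idea is to find $n$ linearly independent functions in a space of dimension at most $(o+1)(a+1)$. For a node $N$ of $\phi$ let $e_N:\{0,1\}^{O(\phi)}\to\mathbb R$ be the indicator of "every $\lor$-ancestor of $N$ chooses the child towards $N$". Then $e_{\mathrm{root}}=1$. If $N$ is an $\land$-node with children $N_0,N_1$, then $e_{N_0}=e_{N_1}=e_N$. If $N$ is a $\lor$-node, then $e_{N_0}+e_{N_1}=e_N$. Going down from the root, we see that all $e_N$ lie in the span of $e_{\mathrm{root}}$ and the $e_{N_0}$ for $N\in O(\phi)$, which has dimension at most $o+1$. In particular the functions $u_x(\sigma)=[x\in S_\sigma]$, $x\in V$, which are the $e_N$ of the leaves, lie in a space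 of dimension at most $o+1$. Dually, the functions $w_x(\tau)=[x\in T_\tau]$ lie in a space of dimension at most $a+1$. So the $n$ functions $u_x(\sigma)w_x(\tau)$ of $(\sigma,\tau)$ lie in the span of the products of basis elements of these two spaces, of dimension at most $(o+1)(a+1)$. They are linearly independent: by Lemma 4 and (4), for each $x$ there is $(\sigma,\tau)$ with $S_\sigma\cap T_\tau=\{x\}$, where only the $x$-th function is non-zero. Hence $n\le(o+1)(a+1)$.

**Step 2: realization.** We construct inferences in which every $S_\sigma\cap T_\tau$ is a single variable. Let $p=o+1$, $q=a+1$; think of a $p\times q$ table with rows $S_i$ and columns $T_j$, whose cell $(i,j)$ carries one variable, where in column $j$ the top $m_j$ cells share the variable $z_j$. Since $p+q-1\le n\le pq$, we have $0\le pq-n\le(p-1)(q-1)$. So we can choose $m_1,\dots,m_{q-1}\in\{1,\dots,p\}$ and $m_q=1$ with $\sum_{j=1}^q(m_j-1)=pq-n$. Take variables $z_j$ ($1\le j\le q$) and $b_{ij}$ ($1\le j\le q$, $m_j<i\le p$). Their number is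
$$\sum_{j=1}^q(1+p-m_j)=pq-\sum_{j=1}^q(m_j-1)=n.$$
Put
$$\chi_1=\bigwedge_{j:\,m_j=1}z_j,\qquad\chi_k=\Big(\chi_{k-1}\lor\bigwedge_{j:\,m_j<k}b_{kj}\Big)\land\bigwedge_{j:\,m_j=k}z_j\quad(2\le k\le p),$$
$$\phi=\chi_p,\qquad\psi=\bigwedge_{j=1}^q\Big(z_j\lor\bigvee_{i>m_j}b_{ij}\Big),$$
where the last conjunction in $\chi_k$ and the disjunction over $i>m_j$ are left out when they are empty. The conjunctions defining $\chi_1$ and $\bigwedge_{m_j<k}b_{kj}$ are non-empty because $m_q=1$. In both formulas every variable occurs exactly once. Moreover $o(\phi)=p-1=o$ and $a(\psi)=q-1=a$.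

The sets $S_\sigma$ of $\phi$ are the rows $S_i=\{z_j:m_j\ge i\}\cup\{b_{ij}:m_j<i\}$, $1\le i\le p$. To see this, show by induction on $k$ that the sets for $\chi_k$ are $\{z_j:i\le m_j\le k\}\cup\{b_{ij}:m_j<i\}$, $1\le i\le k$. For $k=1$ there is one set, $\{z_j:m_j=1\}$. For $k\ge2$, choosing $\chi_{k-1}$ at the new $\lor$ gives the sets with $i<k$, each with the $z_j$, $m_j=k$, added. Choosing the other disjunct gives $\{b_{kj}:m_j<k\}\cup\{z_j:m_j=k\}$, the set with $i=k$. For $k=p$ the condition $m_j\le p$ is void.

The sets $T_\tau$ of $\psi$ are $T_j=\{z_j\}\cup\{b_{ij}:i>m_j\}$, $1\le j\le q$: each $\tau$ leads to one conjunct, each conjunct is reached, and below it there are no $\land$'s.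

Now $S_i\cap T_j=\{z_j\}$ if $i\le m_j$, and $S_i\cap T_j=\{b_{ij}\}$ otherwise. It is always a singleton, and each variable arises ($z_j$ from $i=1$). By (4) the family $(D_x)$ is an irredundant cover, so by Lemma 4 $\phi\to\psi$ is valid and non-trivial.

**Step 3: the range of $d$.** We have $d=n+1-t$ with $t=(o+1)+(a+1)$. By the inequality of arithmetic and geometric means and Step 1, $t\ge2\sqrt{(o+1)(a+1)}\ge2\sqrt n$, so $t\ge\lceil2\sqrt n\,\rceil$; and $t\le n+1$ since $d\ge0$. Conversely, let $\lceil2\sqrt n\,\rceil\le t\le n+1$. Such $t$ exist, because $n+1-2\sqrt n=(\sqrt n-1)^2\ge0$ and $n+1$ is an integer. Take $o+1=\lfloor t/2\rfloor$ and $a+1=\lceil t/2\rceil$; these are at least $1$, because $t\ge2$. Then $(o+1)(a+1)=\lfloor t^2/4\rfloor\ge n$, because $t^2/4\ge n$ and $n$ is an integer. Also $o+a+1=t-1\le n$. So $(n,o,a)$ is realized by Step 2, with $d=n+1-t$.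

The statement on $d=0$ is Theorem 1, part 2. For $M_{>3}$, Corollary 2 gives $d\ge1$, and medial has $d=2-1=1$. $\square$

**Examples for Step 2.** For $n=4$, $o=a=1$ we get $m_1=m_2=1$ and $(z_1\land z_2)\lor(b_{21}\land b_{22})\to(z_1\lor b_{21})\land(z_2\lor b_{22})$, which is medial. For $n=5$, $o=1$, $a=2$ we get $p=2$, $q=3$, $pq-n=1$. With $m=(2,1,1)$ this gives
$$\big((z_2\land z_3)\lor(b_{22}\land b_{23})\big)\land z_1\ \to\ z_1\land(z_2\lor b_{22})\land(z_3\lor b_{23}),$$
with count $3\to2$, i.e. $d=1=5-1-1-2$. For $n=9$, $o=a=2$, all $m_j=1$: the premise is a disjunction of three conjunctions of three variables each, the conclusion is the conjunction of the three column disjunctions, and the count is $6\to2$, so $d=4$.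

**Corollary 9.** Let $\phi\to\psi$ be non-trivial and let $\phi=\chi_0\to\chi_1\to\dots\to\chi_k=\psi$ be valid implications between unit-free linear formulas on the same $n$ variables. Then at most $n+1-\lceil2\sqrt n\,\rceil$ of the implications $\chi_j\to\chi_{j+1}$ are not obtainable by switch steps alone.

**Proof.** First we show that every $\chi_j\to\chi_{j+1}$ is non-trivial. Fix $x$. By non-triviality of $\phi\to\psi$ there is an assignment of the other variables with $\phi=1$ at $x=\top$ and $\psi=0$ at $x=\bot$. Since $\phi\le\chi_j$ and $\chi_{j+1}\le\psi$ pointwise, for this assignment $\chi_j=1$ at $x=\top$ and $\chi_{j+1}=0$ at $x=\bot$. So $\chi_j[\top/x]\to\chi_{j+1}[\bot/x]$ is not valid. As $x$ was arbitrary, $\chi_j\to\chi_{j+1}$ is non-trivial.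

Now count. By Theorem 1, $a(\chi_{j+1})\le a(\chi_j)$, strictly unless the implication is obtainable by switch steps. So the number of implications not obtainable by switch steps is at most the total decrease $a(\phi)-a(\psi)$. As $\phi\to\psi$ is valid and non-trivial, Theorem 8 bounds this by $n+1-\lceil2\sqrt n\,\rceil$. $\square$
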